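# A non-nuclear uniform Roe algebra whose ideals are all generated by projections

## 1. The guess "not nuclear, so too few projections", tested on cycles and on graphs with a spectral gap

Take a countable discrete metric space whose balls of each radius are uniformly finite, and form its uniform Roe algebra. When this algebra is nuclear, every closed ideal is generated by projections, and even by diagonal ones. When it is not nuclear, there are examples with an ideal that is not generated by the projections it contains. So does the algebra fail to have enough projections *whenever* it is not nuclear? The answer one would first guess is yes. We recall the notions, then test this guess by hand. It will turn out to be wrong. The question is taken from Kang Li and Rufus Willett, "Low dimensional properties of uniform Roe algebras", arXiv:1705.01290 (2017).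

**Definition (bounded geometry, uniform Roe algebra).** A metric space $X$ has *bounded geometry* if for every $r>0$ there is a uniform bound on the cardinalities of all $r$-balls in $X$; then $X$ is countable and discrete. For bounded $T$ on $\ell^2(X)$ put $T_{xy}=\langle T\delta_y,\delta_x\rangle$. The *propagation* of $T$ is $\sup\{d(x,y):T_{xy}\ne0\}$. The *uniform Roe algebra* $C^*_u(X)$ is the norm closure in $B(\ell^2(X))$ of the $*$-algebra of bounded operators of finite propagation.

Example. Let $X=\{n^2:n\ge1\}\subset\mathbb R$. For each $R$ only finitely many pairs of distinct points are at distance $\le R$, so an operator of finite propagation is a diagonal operator plus a finite matrix. Hence $C^*_u(X)=\ell^\infty(X)+\mathcal K$, with $\mathcal K$ the compact operators.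

**Definition (ideal property).** A $C^*$-algebra has the *ideal property* if every closed two-sided ideal is generated, as a closed two-sided ideal, by the projections it contains. The algebra $C_0((0,1])$ does not have it: its only projection is $0$, since $(0,1]$ is connected and not compact.

**Definition (ghost).** $T\in C^*_u(X)$ is a *ghost* if $T_{xy}\to0$ as $(x,y)\to\infty$ in $X\times X$. The ghosts form the *ghost ideal*. Compact operators are ghosts. A diagonal projection $1_Y$ is a ghost only if $Y$ is finite.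

**Definition (property A).** We use the following form, which by Higson–Roe (*Amenable group actions and the Novikov conjecture*, 2000) is equivalent to Yu's property A for bounded geometry spaces: for all $R,\epsilon>0$ there are $s$ and probability measures $a_x$ $(x\in X)$, with $a_x$ supported in $B(x,s)$, such that $\|a_x-a_y\|_1\le\epsilon$ whenever $d(x,y)\le R$.

Example. On $\mathbb Z$ let $a_x$ be uniform on $\{x,\dots,x+n-1\}$. For $d(x,y)\le n$ we have $\|a_x-a_y\|_1=2d(x,y)/n$, which is small for $n$ large.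

We take the following facts as given. $C^*_u(X)$ is nuclear if and only if $X$ has property A. When $C_u^*(X)$ is nuclear it has the ideal property; in fact each closed ideal has an approximate unit of diagonal projections. There are bounded geometry spaces for which $C_u^*(X)$ is not nuclear and fails the ideal property, and in those examples the ghost ideal is not generated by its projections.

**A sparse space.** For $X=\{n^2\}$ let $I\ne0$ be a closed ideal of $\ell^\infty+\mathcal K$. It contains a nonzero entry, hence all matrix units, hence $\mathcal K$; so $I=(I\cap\ell^\infty)+\mathcal K$. If $d\in I\cap\ell^\infty$, $\theta>0$ and $U=\{|d|\ge\theta\}$, then $1_U\in I$ and $\|d-1_Ud\|\le\theta$. Projections $1_{U\cup F}$, $F$ finite, do the job. Everything here comes from one device: cut where an entry is large.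

**Cycles.** Let $S=S^*$ on $\ell^2$ of a cycle $C_N$ have propagation $\le r$ and $\|S\|\le1$, and let $|\langle S\xi,\xi\rangle|\le\delta\|\xi\|^2$ for all $\xi$ supported in a ball of radius $w$, where $N\ge w>r$. Put $u_x=w^{-1/2}\sum_{n<w}\delta_{x+n}$, a unit vector, and $\psi(x,y)=\langle u_x,u_y\rangle$, so that $0\le1-\psi(x,y)\le d(x,y)/w$. The entrywise product satisfies $\|S-S\circ\psi\|\le(2r+1)r/w$ by the Schur test. Also $S\circ\psi=\sum_PU_PSU_P$ with $U_P=\mathrm{diag}(u_x(P))_x$ supported on an arc of $w$ points in the ball $B_w(P)$, and $\sum_PU_P^2=1$. So $|\langle(S\circ\psi)\xi,\xi\rangle|\le\delta\sum_P\|U_P\xi\|^2=\delta\|\xi\|^2$, and $\|S\|\le\delta+(2r+1)r/w$. On cycles an operator that is small on balls is small.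

**Graphs with a spectral gap.** Let $V_j$ carry connected $4$-regular simple graphs, $|V_j|=N_j\to\infty$ strictly increasing, let $A_j$ be $\frac14$ times the adjacency matrix, and *suppose* all eigenvalues of $A_j$ except the simple eigenvalue $1$ are $\le1-c$ with a fixed $c>0$. Give the disjoint union $X$ the metric that is the graph distance inside each $V_j$ and $N_j+N_{j'}$ between different ones. Let $p=\bigoplus_jp_j$ with $p_j$ the projection onto constants. The operators $S_n=\bigoplus_j\bigl(\frac{1+A_j}2\bigr)^n$ have propagation $\le n$, and $\|S_n-p\|\le(1-\frac c2)^n$. So $p\in C_u^*(X)$, with entries $1/N_j$ on $V_j$: a noncompact ghost. By Roe–Willett (*Ghostbusting and property A*, J. Funct. Anal. 266 (2014)), a bounded geometry space has property A iff all ghosts are compact; so this $C_u^*(X)$ is not nuclear. For $\xi$ supported in a ball $B$ of $V_j$ we have $\langle p\xi,\xi\rangle\le\frac{|B|}{N_j}\|\xi\|^2$, so $S_n$ with $n$ large is small on balls and is not small. But it has just *one* large eigenvalue on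 each $V_j$, and the ghost we met is a projection: nothing in this case speaks for the guess.

**What could go wrong, and what prevents it.** Let $a=\bigoplus_na_n$ with $0\le a_n\le1$ matrices. If $a_n=\mathrm{diag}(\frac1n,\frac2n,\dots,1)$, the image of $a$ modulo $\bigoplus_nM_n$ has spectrum $[0,1]$ and generates a copy of $C_0((0,1])$: functional calculus of $a$ gives no projection there. If instead each $a_n$ has fewer than $k$ eigenvalues $\ge\delta$, then among $k$ disjoint open subintervals of $(\delta,2\delta)$ one contains no eigenvalue of $a_n$, and this gap, of width bounded below independently of $n$, turns a continuous function of $a_n$ into a spectral projection. So the guess fails for any space without property A on whose pieces *operators that are small on balls have a bounded number of large eigenvalues*. We shall find such a space in random $4$-regular graphs.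

## 2. The theorem and the graph statement behind it

**Theorem A.** There is a bounded geometry metric space $X$ without property A (so $C^*_u(X)$ is not nuclear) such that, for every nonempty subset $X_0\subseteq X$ (in particular $X_0=X$), every closed two-sided ideal of $C_u^*(X_0)$ has a two-sided approximate unit (a net, not claimed increasing) consisting of projections. In particular $C^*_u(X)$ has the ideal property.

The last sentence follows because $x=\lim ex$ lies in the ideal generated by the projections $e$. So the answer to the question is no.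

**Remark (not used below).** The projections in Theorem A cannot all be diagonal. By the theorem of Roe–Willett just quoted, $X$ without property A carries noncompact ghosts, whereas diagonal projections in the ghost ideal have finite rank and generate only compact operators. With the facts recalled in Section 1: $C_u^*(X)$ is nuclear iff every closed ideal is generated by the *diagonal* projections it contains.

**Conventions.** $\beta_r:=2\cdot3^r$. A ball of radius $r$ in a graph of maximal degree $\le4$ has at most $1+4(1+3+\dots+3^{r-1})=2\cdot3^r-1\le\beta_r$ points; the same count bounds the number of reduced words of length $\le r$ in the free group $F_2$. An operator $T$ on $\ell^2(V;\mathbb R^m)$ has blocks $T_{xy}\in M_m(\mathbb R)$. $1_Y$ is the projection onto $\ell^2(Y)$ or $\ell^2(Y;\mathbb R^m)$. $\|\cdot\|_{HS}$ is the Hilbert–Schmidt norm, $e(Y)$ the number of edges inside $Y$. Points in different components of a graph are at infinite distance. "Zero-padded" means extended by $0$ to the whole space. Euler's number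 is written $\mathrm e$ when an edge could be meant.

**Proposition 1.** There are finite simple graphs $G_j$ on vertex sets $V_j$, with $N_j=|V_j|$ strictly increasing, at most $2N_j$ edges, degrees $\le4$, girth $\to\infty$, and there is $\tau_*>0$, such that

- (P1) $|E(G_j)|\ge2N_j-\log N_j$;
- (P2) $e(Y)\le\frac54|Y|$ whenever $\emptyset\ne Y\subseteq V_j$, $|Y|\le\tau_*N_j$;
- (P3) for all integers $r,i\ge1$ there are $L,k,j_0$ such that, with $\delta=1/i$: if $j\ge j_0$ and $S=S^*$ on $\ell^2(V_j)$ has $\|S\|\le1$, propagation $\le r$, and $|\langle S\xi,\xi\rangle|\le\delta\|\xi\|^2$ for all $\xi$ supported in a ball of radius $L$, then $S$ has fewer than $k$ eigenvalues (with multiplicity) in $[14\delta,\infty)$.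

(P1) and (P2) say that the whole graph has about two edges per vertex while small sets have little more than one. This will kill property A. (P3) is the eigenvalue count.

## 3. From bounded eigenvalue counts to projections

We deduce Theorem A from Proposition 1.

**Step 1: the space.** *This step turns the graphs into one metric space.* Let $X=\bigsqcup_jV_j$. Put $d(x,y)=$ graph distance if $x,y$ lie in one component of some $G_j$, and $d(x,y)=N_j+N_{j'}$ if $x\in V_j$, $y\in V_{j'}$ lie in different components ($j=j'$ allowed). Triangle inequality: distances inside a component of $G_j$ are $<N_j$, hence smaller than any detour through another component; if $x,z$ share a component and $y$ does not, then $d(x,y)=d(z,y)$; for three different components $N_j+N_{j'}\le(N_j+N_{j''})+(N_{j''}+N_{j'})$. An $r$-ball has at most $\beta_r$ points in the component of its center, and its other points lie in the finitely many $V_j$ with $N_j\le r$. So $X$ has bounded geometry.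

**Step 2: $X$ lacks property A.** *We slice the measures of property A into level sets, which are small, and count edges.* Suppose A holds, and take $s$ (an integer) and $a_x$ for $R=1$, $\epsilon=\frac14$. Let $j$ be so large that $N=N_j>s$ and $\beta_s\le\tau_*N$. For $x\in V_j$ the ball $B(x,s)$ then lies in the component of $x$. For $p\in V_j$ and $\lambda>0$ let $Y_{p,\lambda}=\{x\in V_j:a_x(p)>\lambda\}\subseteq B(p,s)$, so $|Y_{p,\lambda}|\le\beta_s\le\tau_*N$. Let $\partial Y$ be the set of edges with exactly one endpoint in $Y$. Since $\int_0^\infty1_{\{a_x(p)>\lambda\}}d\lambda=a_x(p)$, and an edge $xy$ lies in $\partial Y_{p,\lambda}$ for a set of $\lambda$ of length $|a_x(p)-a_y(p)|$,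
$$\sum_p\int|Y_{p,\lambda}|\,d\lambda=N,\qquad\sum_p\int|\partial Y_{p,\lambda}|\,d\lambda=\sum_{xy\in E}\|a_x-a_y\|_1\le\tfrac14\cdot2N,$$
$$\sum_p\int\sum_{x\in Y_{p,\lambda}}\deg x\,d\lambda=\sum_x\deg x=2|E|\ge4N-2\log N.$$
For $Y=Y_{p,\lambda}$, (P2) gives $\sum_{x\in Y}\deg x=2e(Y)+|\partial Y|\le\frac52|Y|+|\partial Y|$. Integrating, $4N-2\log N\le\frac52N+\frac12N=3N$, which is false for large $j$.

**Step 3: setup for ideals.** *We record what every ideal contains.* Let $\emptyset\ne X_0\subseteq X$, $A=C_u^*(X_0)$, and let $I$ be a closed ideal. If $I=0$, the projection $0$ is an approximate unit. Let $I\ne0$. Some $b\in I$ has an entry $b_{xy}\ne0$; multiplying by matrix units (all in $A$, as all distances are finite) we get every matrix unit into $I$, so $\mathcal K\subseteq I$. Let $\mathsf E$ be the map that keeps the diagonal of an operator; it is contractive.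

**Step 4: $\mathsf E(I)\subseteq I$.** *This lets us take diagonals inside $I$.* Let $b\in I$ and let $b'$ have propagation $\le R$, $\|b-b'\|<\epsilon$. By bounded geometry, greedily color $X_0$ with colors $c(x)\in\{0,\dots,M-1\}$ so that distinct points at distance $\le R$ have distinct colors. With $u=\mathrm{diag}(e^{2\pi ic(x)/M})$, the operator $\frac1M\sum_{n<M}u^nb'u^{-n}$ has entries $b'_{xy}$ where $c(x)=c(y)$ and $0$ elsewhere, so it is $\mathsf E(b')$. Hence $\frac1M\sum_{n<M}u^nbu^{-n}\in I$ is within $2\epsilon$ of $\mathsf E(b)$. As $I$ is closed, $\mathsf E(b)\in I$.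

**Step 5: thickening.** *If $1_U\in I$ and every point of $Y\subseteq X_0$ is within distance $R$ of $U$, then $1_Y\in I$.* Choose $\phi:Y\to U$ with $d(y,\phi(y))\le R$. Its fibers have bounded size, so $Y$ splits into finitely many disjoint $Y_\nu$ on which $\phi$ is injective. For $v_\nu=\sum_{y\in Y_\nu}|\delta_y\rangle\langle\delta_{\phi(y)}|\in A$ we have $1_{Y_\nu}=v_\nu1_Uv_\nu^*\in I$.

**Step 6: the claim.** *For $a\in I$ with $0\le a\le1$ and $\delta=1/i$, there is a projection $e\in I$ with $\|(1-e)a(1-e)\|\le17\delta$.* We cut out the region where $a$ is not small on balls by a diagonal projection in $I$, then use (P3) and the gap trick.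

*Approximation.* Choose $b$ of finite propagation with $\|a-b\|\le\delta/8$, replace it by its self-adjoint part, and divide by $1+\delta/8$. The result is $S=S^*$ of propagation $\le r$ for an integer $r\ge1$, with $\|S\|\le1$ and $\|a-S\|\le\delta/8+(1+\delta/8)\bigl(1-\frac1{1+\delta/8}\bigr)=\delta/4$. Extend operators on $\ell^2(X_0)$ by zero to $\ell^2(X)$. Take $L,k,j_0$ from (P3) for $(r,i)$; enlarging $k$ we may assume $k\ge1$. Choose $j_1\ge j_0$ with $N_j>\max(r,L)$ for $j\ge j_1$. Let $F=X_0\cap\bigcup_{j<j_1}V_j$, a finite set, and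
$$Z=\{x\in X:\|1_{B(x,L)}S1_{B(x,L)}\|>\delta\}.$$

*The bad region.* For $x\in Z$, $\|1_{B(x,L)}a1_{B(x,L)}\|>\frac34\delta$. The norm of an $n\times n$ matrix is at most $n$ times its largest entry, so there are $y_x,z_x\in B(x,L)\cap X_0$ with $|a_{y_xz_x}|\ge\theta:=\frac34\delta/\sup_{x'}|B(x',L)|>0$. As $d(y_x,z_x)\le2L$, each point occurs in boundedly many of these pairs, so the set of pairs $(y_x,z_x)$ is a finite union of graphs of injective partial maps $\phi_\nu:U_\nu\to X_0$ (color the pairs greedily so that pairs sharing a first or a second entry differ). Let $v_\nu=\sum_{y\in U_\nu}|\delta_{\phi_\nu(y)}\rangle\langle\delta_y|\in A$. By Step 4, $\mathsf E(av_\nu)\in I$; it is diagonal, vanishes off $U_\nu$, and has entries $a_{y,\phi_\nu(y)}$ of modulus $\ge\theta$ on $U_\nu$. Multiplying by the bounded diagonal operator of inverse entries gives $1_{U_\nu}\in I$. Hence $1_U\in I$ for $U=\bigcup_\nu U_\nu=\{y_x:x\in Z\}$. Let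
$$Y=\{y\in X_0:d(y,U)\le2L\}\cup F.$$
Then $1_Y\in I$ by Step 5 and $\mathcal K\subseteq I$. For $x\in Z$, $B(x,L)\cap X_0\subseteq Y$, since $y_x\in B(x,L)$.

*The good region.* Put $1_{Y^c}=1_{X_0\setminus Y}$, $S'=1_{Y^c}S1_{Y^c}$ and $a'=1_{Y^c}a1_{Y^c}\in I$. On $\bigcup_{j\ge j_1}V_j$ different components are at distance $>r$, so $S'=\bigoplus_{j\ge j_1}S'_j$ with $S'_j$ on $\ell^2(V_j)$ of propagation $\le r$ in $G_j$. For $x\in V_j$, $j\ge j_1$, the ball of radius $L$ in $G_j$ is $B(x,L)$, because $N_j>L$. The compression of $S'$ to it is $0$ if $x\in Z$ and has norm $\le\delta$ if $x\notin Z$. By (P3), $S_j'$ has fewer than $k$ eigenvalues $\ge14\delta$.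

Let $a''=\sum_j1_{V_j}a'1_{V_j}=\bigoplus_{j\ge j_1}a''_j\ge0$. For $b$ of finite propagation, $b-\sum_j1_{V_j}b1_{V_j}$ has finite rank (entries between $V_j$ and $V_{j'}$, $j\neq j'$, vanish if $N_j+N_{j'}$ exceeds the propagation). The map $b\mapsto\sum_j1_{V_j}b1_{V_j}$ is contractive, so $a'-a''$ is a norm limit of finite rank operators. Thus $a'-a''\in\mathcal K\subseteq I$ and $a''\in I$. Moreover $\|a''-S'\|\le\|a'-S'\|\le\delta/4$, hence $\|a'-a''\|\le\delta/2$. By Weyl's inequality the $k$-th largest eigenvalues of $a''_j$ and $S'_j$ differ by at most $\delta/4$, so each $a_j''$ has fewer than $k$ eigenvalues $\ge15\delta$.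

*The gap.* Divide $(15\delta,16\delta)$ into $k$ disjoint open subintervals of length $\delta/k$. At least one of them, number $\nu_j$ say, contains no eigenvalue of $a''_j$. Let $\varphi_\nu$ be continuous, $0$ to the left of the $\nu$-th subinterval, $1$ to its right, linear on it. Put
$$p=\sum_{\nu=1}^k\varphi_\nu(a'')\,1_{X_0\cap\bigcup\{V_j:\ j\ge j_1,\ \nu_j=\nu\}}.$$
As $\varphi_\nu(0)=0$, $\varphi_\nu(a'')\in I$, so $p\in I$. On $V_j$ it is $\varphi_{\nu_j}(a_j'')$, and $\varphi_{\nu_j}$ takes only the values $0,1$ on the spectrum of $a''_j$. So $p$ is a projection, $p\le1_{Y^c}$, it commutes with $a''$, and $\|a''(1-p)\|\le16\delta$. Put $e=1_Y+p\in I$, a projection. Then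
$$(1-e)a(1-e)=(1_{Y^c}-p)a'(1_{Y^c}-p)$$
has norm $\le16\delta+\delta/2\le17\delta$.

**Step 7: the approximate unit.** *We pass from one positive element to finite sets.* Let $\mathcal F\subset I$ be finite, not contained in $\{0\}$, and $n\ge1$. Enlarge $\mathcal F$ so that $\mathcal F=\mathcal F^*$, let $h=\sum_{x\in\mathcal F}xx^*$, choose $i$ with $17\|h\|/i\le n^{-2}$, and let $e$ be the projection of Step 6 for $a=h/\|h\|$, $\delta=1/i$. For $x\in\mathcal F$,
$$\|(1-e)x\|^2=\|(1-e)xx^*(1-e)\|\le\|(1-e)h(1-e)\|\le17\delta\|h\|\le n^{-2},$$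
and $\|x(1-e)\|=\|(1-e)x^*\|\le\frac1n$. Indexed by the pairs $(\mathcal F,n)$ these projections form a two-sided approximate unit of $I$. So Theorem A follows from Proposition 1. $\square$

## 4. Random permutations: sparsity, short cycles, and an averaged weight

Let $\sigma=(\sigma_1,\sigma_2)$ be independent uniform permutations of $V=[N]$. $G_\sigma$ is the multigraph with the $2N$ edges $(x,s)$, $s=1,2$, joining $x$ to $\sigma_sx$. We need three facts about it. The first two are standard first moment counts.

**(R1) Sparsity of small sets.** *Purpose: (P2), and Lemma 3 below.* For $\epsilon\in(0,1)$ choose $\tau(\epsilon)\in(0,1)$ with $4\mathrm e\,\tau(\epsilon)^\epsilon\le\frac12$. Let $\mathcal S_\epsilon$ be the event that every nonempty $Y\subseteq[N]$ with $|Y|\le\tau(\epsilon)N$ contains at most $(1+\epsilon)|Y|$ edges of $G_\sigma$. We show $\mathbb P(\mathcal S_\epsilon)\to1$.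

Fix $Y$ with $|Y|=y$, and $n$ pairs $(x,s)\in Y\times\{1,2\}$, of which $n_s$ have second entry $s$. With falling factorials $[\cdot]_n$, the probability that all $\sigma_sx\in Y$ is $\prod_s[y]_{n_s}/[N]_{n_s}\le(y/N)^n$. Take $n=\lfloor(1+\epsilon)y\rfloor+1$, so $n-y\ge\max(1,\epsilon y)$. There are at most $(\mathrm eN/y)^y$ sets $Y$ and at most $4^y$ sets of pairs, so the expected number of bad $Y$ of size $y$ is at most
$$(\mathrm eN/y)^y\,4^y\,(y/N)^n\le(4\mathrm e)^y(y/N)^{\max(1,\epsilon y)}.$$
For $y\le y_0:=\frac{\log N}{4\log(4\mathrm e)}$ this is $\le N^{1/4}y/N$, with sum at most $y_0^2N^{-3/4}\to0$. For $y_0<y\le\tau(\epsilon)N$ it is $\le(4\mathrm e\,\tau(\epsilon)^\epsilon)^y\le2^{-y}$, with sum $\to0$.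

**(R2) Few short cycles.** *Purpose: girth and (P1).* Fix $g$. A cycle of length $\ell\le g$ (loops and double edges included) is given by $\ell$ distinct vertices, at most $N^\ell$ choices, and for each step a letter $s^{\pm}$, at most $4^\ell$ choices. It uses $\ell$ distinct edges, that is, it prescribes $\sigma_s$ at $\ell$ distinct pairs $(x,s)$, which has probability at most $(N-\ell)^{-\ell}$. So the expected number of such cycles is at most $\sum_{\ell\le g}N^\ell4^\ell(N-\ell)^{-\ell}=O_g(1)$, and with probability $\to1$ there are at most $\log N$ of them. Deleting one edge from each leaves a subgraph of girth $>g$ with at least $2N-\log N$ edges.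

**(R3) The annealed estimate.** *Purpose: an upper bound for a Gaussian integral attached to $\sigma$, valid at once for all choices of coupling matrices from a finite list.* Fix $m,l\in\mathbb N$, $0\le\omega<1$, $\kappa>0$, and a finite set $\mathcal R\ni0$ of matrices $R\in M_m(\mathbb R)$ with $\|R\|\le\omega$. Let $\gamma$ be the standard Gaussian density on $\mathbb R^m$ and
$$K_R=\begin{pmatrix}1&R\\R^T&1\end{pmatrix},\qquad1-\omega\le K_R\le2.$$
Let $q_R(a,b)$ be the density of $N(0,K_R)$ at $(a,b)$ divided by $\gamma(a)\gamma(b)$: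
$$q_R(a,b)=\det K_R^{-1/2}\exp\bigl(-\tfrac12\xi^T(K_R^{-1}-1)\xi\bigr),\qquad\xi=(a,b).$$
In particular $q_0=1$. For $\eta_x=(\eta_x^1,\dots,\eta_x^l)\in(\mathbb R^m)^l$ put $q_R(\eta_x,\eta_y)=\prod_{\alpha\le l}q_R(\eta_x^\alpha,\eta_y^\alpha)$ and $\gamma(\eta_x)=\prod_\alpha\gamma(\eta_x^\alpha)$. For $\mathbf R=(R_s(x))\in\mathcal R^{[N]\times\{1,2\}}$ let
$$\Xi_s(\eta)=\sum_x\log\Bigl(1+\frac1N\sum_yq_{R_s(x)}(\eta_x,\eta_y)\Bigr),\qquad\mathrm{Good}(\mathbf R)=\{\eta:\Xi_1,\Xi_2\le\kappa lN\},$$
$$W_{\sigma,\mathbf R}(\eta)=\prod_x\gamma(\eta_x)\prod_{s,x}q_{R_s(x)}(\eta_x,\eta_{\sigma_sx}),\qquad\mathcal I(\sigma,\mathbf R)=\int_{\mathrm{Good}(\mathbf R)}W_{\sigma,\mathbf R}\,d\eta.$$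

For a nonnegative matrix $M$ and a uniform permutation $\pi$, bounding the permanent by the product of the row sums and using $N^N/N!\le\mathrm e^N$,
$$\mathbb E\prod_xM_{x\pi(x)}=\tfrac1{N!}\mathrm{per}(M)\le\tfrac1{N!}\prod_x\sum_yM_{xy}\le\mathrm e^N\prod_x\Bigl(\tfrac1N\sum_yM_{xy}\Bigr).$$
The set $\mathrm{Good}(\mathbf R)$ does not depend on $\sigma$. For fixed $\eta$ in it, using this for $\sigma_1$ and $\sigma_2$, $\mathbb E_\sigma\prod_{s,x}q_{R_s(x)}(\eta_x,\eta_{\sigma_sx})\le\mathrm e^{2N+\Xi_1+\Xi_2}\le\mathrm e^{2N+2\kappa lN}$. Integrating against $\prod_x\gamma(\eta_x)$ gives $\mathbb E_\sigma\mathcal I(\sigma,\mathbf R)\le\mathrm e^{2N+2\kappa lN}$. Markov's inequality and a union bound over the $|\mathcal R|^{2N}$ choices of $\mathbf R$ give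
$$\mathbb P\bigl(\exists\,\mathbf R:\ \mathcal I(\sigma,\mathbf R)\ge\mathrm e^{N(2\log|\mathcal R|+3+2\kappa l)}\bigr)\le\mathrm e^{-N}.\tag{4.1}$$
Let $\mathcal E=\mathcal E(m,l,\mathcal R,\kappa)$ be the complement of this event.

**Proposition 2.** Given integers $r,i\ge1$, $\delta=1/i$, there are $\epsilon\in(0,1)$, $g_0,L,k,N_0,m,l,\mathcal R,\kappa$ such that for $N\ge N_0$ and $\sigma\in\mathcal S_\epsilon\cap\mathcal E(m,l,\mathcal R,\kappa)$: for every subgraph $G'\subseteq G_\sigma$ (all vertices, some edges) of girth $>g_0\ge2$, every $S$ on $\ell^2([N])$ satisfying the hypotheses of (P3) with respect to $G'$ has fewer than $k$ eigenvalues in $[14\delta,\infty)$.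

**Proposition 2 implies Proposition 1.** For given $j$ consider all $(r,i)$ with $r,i\le j$ and let $g=\max(j,\max_{r,i\le j}g_0(r,i))$. As $N\to\infty$, with probability $\to1$ the finitely many events $\mathcal S_{\epsilon(r,i)}$, $\mathcal E(r,i)$ $(r,i\le j)$, $\mathcal S_{1/4}$ and "at most $\log N$ cycles of length $\le g$" all hold. Choose $N_j>N_{j-1}$ with $N_j\ge\max_{r,i\le j}N_0(r,i)$ and such a $\sigma$, and delete edges as in (R2). The resulting graph is simple, as $g\ge2$. Then (P1) holds, (P2) holds with $\tau_*=\tau(1/4)$, and (P3) holds with $L(r,i),k(r,i)$ and $j_0=\max(r,i)$. $\square$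

**Setting for the rest.** It remains to prove Proposition 2. Fix $r$ and $\delta=1/i$ and write $\beta=\beta_r$. Regard a Hermitian $S$ on $\ell^2(V)$ as a real symmetric operator on $\ell^2(V;\mathbb R^2)$. The norm, the propagation and the values $\langle S\xi,\xi\rangle$ are unchanged, and multiplicities double. So let $S$ be real symmetric on $\ell^2(V;\mathbb R^2)$ with the hypotheses of (P3), and suppose it has at least $k$ eigenvalues $\ge14\delta$. We derive a contradiction for suitable constants. All metric notions refer to $G'$, which has no loops and no parallel edges, since its girth exceeds $2$.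

## 5. Averaging along matchings, and the sets it reaches

The first thing to try is the argument for cycles. It needs, for each vertex, a forward path of $w$ points such that neighbors have nearly the same path. On a cycle every edge is "used" as the step forward from one of its endpoints. So we want to match edges to endpoints, each vertex taking at most one edge, with almost every edge matched. On a set with at most $(1+\epsilon)$ times as many edges as vertices, hereditarily, this can be done, and the argument works.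

Choose an integer $w\ge1$ and $\epsilon\in(0,1)$ with $\frac1w,\epsilon\le\frac\delta{2r^2\beta}$, and set $\tau_1=\tau(\epsilon)/\beta$, $\tau_2=\tau_1/\beta$. We require $L,g_0\ge w$.

**Lemma 3.** If $|Y|\le\tau_1N$ then $\|1_YS1_Y\|\le2\delta$.

**Step 1: a random matching.** *We match each edge near $Y$ to one of its endpoints with probability close to $1$.* Let $Y^+$ be the $r$-neighborhood of $Y$, so $|Y^+|\le\beta|Y|\le\tau(\epsilon)N$, and $G_Y$ the subgraph of $G'$ induced on $Y^+$. For a nonempty $E_0\subseteq E(G_Y)$ with set of endpoints $V(E_0)$, the event $\mathcal S_\epsilon$ gives $|E_0|\le(1+\epsilon)|V(E_0)|$.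

Consider the network with arcs source $\to e$ of capacity $1$, $e\to v$ of infinite capacity for $v\in e$, and $v\to$ sink of capacity $1+\epsilon$. If a finite cut has the set $E_0$ of edges on the source side, then $V(E_0)$ is on the source side too, so its capacity is at least $|E(G_Y)\setminus E_0|+(1+\epsilon)|V(E_0)|\ge|E(G_Y)|$. By max-flow–min-cut there are $f(e,v)\ge0$ $(v\in e)$ with $\sum_{v\in e}f(e,v)=1$ for all $e$ and $\sum_{e\ni v}f(e,v)\le1+\epsilon$ for all $v$. So $f/(1+\epsilon)$ lies in the fractional matching polytope of the bipartite edge–vertex incidence graph. For a bipartite graph this polytope is the convex hull of the matchings. Hence there is a random matching of edges to endpoints (each vertex and each edge used at most once) in which each edge is matched with probability $\frac1{1+\epsilon}\ge1-\epsilon$.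

**Step 2: forward paths.** *We build random unit vectors $u_v$ that vary slowly.* On $Y^+\times\mathbb Z_{\ge0}$ define $p$: if $v$ is matched to $e=vu$, put $p(v,0)=(u,0)$; if $v$ is unmatched, put $p(v,0)=(v,1)$; put $p(v,n)=(v,n+1)$ for $n\ge1$. A directed cycle of $p$ passes through distinct points $(v_i,0)$, where $v_i$ is matched to the edge $v_iv_{i+1}$, and these edges are distinct. Length $1$ would be a loop, length $2$ a pair of parallel edges; so the length is $\ge3$, it is a cycle of $G'$, and its length is $>g_0\ge w$. Consequently the points $p^n(v,0)$, $0\le n<w$, are distinct: $p^n(v,0)=p^{n'}(v,0)$ with $n<n'<w$ would give a directed cycle of length $<w$. Let $u_v=w^{-1/2}\sum_{n<w}\delta_{p^n(v,0)}$, a random unit vector.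

All inner products $\langle u_v,u_u\rangle$ are $\ge0$. If the edge $vu$ is matched, say to $v$, then $p(v,0)=(u,0)$, the two orbits share at least $w-1$ points, and $\langle u_v,u_u\rangle\ge1-\frac1w$. Hence for every edge of $G_Y$
$$\mathbb E\|u_v-u_u\|^2\le2-2(1-\epsilon)(1-\tfrac1w)\le\tfrac2w+2\epsilon.$$
If $x,y\in Y$ and $d(x,y)\le r$, a geodesic from $x$ to $y$ stays in $Y^+$, so by Cauchy–Schwarz along it $\mathbb E\|u_x-u_y\|^2\le r^2(\frac2w+2\epsilon)$. Thus $\psi(x,y):=\mathbb E\langle u_x,u_y\rangle$ satisfies $0\le1-\psi(x,y)\le r^2(\frac1w+\epsilon)$ for such $x,y$.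

**Step 3: cutting $S$ into local pieces.** *We finish as on the cycle.* Let $S_Y=1_YS1_Y$. Its blocks have norm $\le1$ and at most $\beta$ are nonzero in each row and column. By the Schur test $\|S_Y-S_Y\circ\psi\|\le\beta r^2(\frac1w+\epsilon)\le\delta$. Moreover $S_Y\circ\psi=\mathbb E\sum_PU_PS_YU_P$, where $U_P=\mathrm{diag}(u_x(P))_{x\in Y}$ and $P$ runs over $Y^+\times\mathbb Z_{\ge0}$. For $P=(v,n)$, $u_x(P)\ne0$ means that $P$ is among the first $w$ points of the orbit of $(x,0)$, so $d(x,v)<w$ and $U_P$ is supported in $B_w(v)$. Also $\sum_PU_P^2=1_Y$. As $L\ge w$,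
$$|\langle(S_Y\circ\psi)\xi,\xi\rangle|\le\delta\,\mathbb E\sum_P\|U_P\xi\|^2\le\delta\|\xi\|^2.$$
So $\|S_Y\|\le2\delta$. $\square$

**Where this stops.** Take $Y=V$ in the graphs $G_j$. A matching of edges to endpoints uses at most one edge per vertex, so at most $N$ of the at least $2N-\log N$ edges. About half of the edges stay unmatched, and $\psi$ is not close to $1$ on them. No repair can give a small norm in general: Section 1 showed that a spectral gap produces an $S$ that is small on balls and has norm $1$. What Lemma 3 does give is that eigenvectors with large eigenvalue must be spread out over the graph. We record this as a kernel $\rho$.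

**The kernel $\rho$.** *Purpose: to pack $k$ large eigenvectors into one positive matrix with bounded diagonal, most of whose blocks are small if $k$ is large.* Let $P$ be the projection onto the span of $k$ orthonormal eigenvectors of $S$ with eigenvalues $\ge14\delta$. Let $Y=\{x:\mathrm{tr}P_{xx}>k/(\tau_2N)\}$. As $\sum_x\mathrm{tr}P_{xx}=k$, $|Y|\le\tau_2N$, and its $r$-neighborhood $Y^+$ has at most $\tau_1N$ points. By Lemma 3, $\|S1_Y\|=\|1_{Y^+}S1_Y\|\le2\delta$. Let $P'=1_{Y^c}P1_{Y^c}$ and $\rho=\frac NkP'\ge0$. Expanding $P'=(1-1_Y)P(1-1_Y)$ and using $\|P\|_1=k$,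
$$\mathrm{Tr}(SP')=\mathrm{Tr}(SP)-\mathrm{Tr}(S1_YP)-\mathrm{Tr}(1_YSP)+\mathrm{Tr}(1_YS1_YP)\ge14\delta k-2\cdot2\delta k-2\delta k=8\delta k.$$
Put $H:=1-\frac S{4\delta}$ and $A_0:=1+\frac1{4\delta}$. Since $\mathrm{Tr}\rho\le N$ and $\|P'\|_{HS}\le\sqrt k$,
$$\mathrm{tr}\rho_{xx}\le\tfrac1{\tau_2},\qquad\|\rho\|_{HS}\le\tfrac N{\sqrt k},\qquad\mathrm{Tr}(H\rho)\le N-\tfrac Nk\cdot\tfrac{8\delta k}{4\delta}=-N.\tag{5.1}$$
Also $\langle H\zeta,\zeta\rangle\ge\frac34\|\zeta\|^2$ for $\zeta$ supported in a ball of radius $L$, and $\|H\|\le A_0$. So $H$ is positive on every ball, and $\rho$ sees that it is negative globally.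

## 6. A Gaussian weight that must be both small and large

We want to contradict (4.1). The plan is as follows. First replace $H$ by a nearest neighbor operator $\Theta$ with the same two features: positive on balls, and $\mathrm{Tr}(\Theta\hat\rho)\le-N$ for some $\hat\rho\ge0$ built from $\rho$. If $\Theta$ were positive, the Gaussian with precision $\Theta$ would have covariance $\Theta^{-1}$, and on a tree its density would be a product over edges of ratios $q_R$. Our graph only looks like a tree and $\Theta$ is only positive on balls, so we use a local substitute $Q$ for $\Theta^{-1}$. It determines coupling matrices $R$ for the edges, and therefore a weight $W$ of the form in (R3). Next we test $W$ on a Gaussian field with (after normalization) covariance $Q+t\hat\rho$, density $p$. Compared with $t=0$, the term $-\frac12\mathrm{Tr}(\Theta\,t\hat\rho)\ge\frac t2N$ makes $\log(W/p)$ large. The gain is of *first* order in $t$. The price is that the field must lie in $\mathrm{Good}$. For most pairs $x,y$ the block $\hat\rho_{xy}$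 is small, the values at $x$ and $y$ are almost independent, and the first order effect of $t$ on $\mathbb E\,q_R(\eta_x,\eta_y)$ nearly cancels because the coupling $R$ is off-diagonal. The price is of *second* order in $t$.

The large number $k$ of eigenvectors matters here. For $k=1$ and a constant unit eigenvector, $\rho=N\cdot\frac1N(1)_{x,y}$ has all entries equal to $1$, and no pair is almost independent. This is the ghost projection of Section 1, which one cannot hope to exclude.

A first attempt would use one copy, $l=1$. It fails at a definite place. The gain will be $\frac t4N$ with $t\le\frac1{2000}$, so the lower bound obtained is at most $\frac12\mathrm e^{N(t/4-1)}<1$, while (4.1) only excludes values above $\mathrm e^{N(2\log|\mathcal R|+3+2\kappa l)}$. The loss $2\log|\mathcal R|$ comes from the union bound: the matrices $R$ depend on $S$, which may depend on $\sigma$ in any way. The remedy is to take $l$ independent copies of the field *with the same matrices* $R$. Gain and price are multiplied by $l$; the entropy $2\log|\mathcal R|$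 of the list of matrices is not. With $l$ large the gain wins.

## 7. Unfolding an operator of range $r$ to nearest neighbors

*Purpose: to make $H$ nearest neighbor by letting each vertex carry guesses for the values at all points within distance $r$, and by penalizing wrong guesses.* Require $g_0\ge2r+2$.

**Words.** Let $\mathcal W$ be the set of reduced words $g=a_1a_2\cdots a_n$, $0\le n\le r$, in the letters $s^\pm$, $s=1,2$; $\varnothing$ is the empty word and $|g|=n$. From $x$ follow the path $x_0=x$, $x_1=a_1x_0$, $x_2=a_2x_1,\dots$, where $s^\pm$ acts as $\sigma_s^{\pm1}$ along the corresponding edge. Call $g$ *admissible at $x$* if all these edges lie in $G'$, and write $gx$ for the endpoint. So for $g=ag'$ admissible at $x$, $g'$ is admissible at $ax$ and $gx=g'(ax)$. As $G'$ has no loops, different letters at a vertex leave through different edges, and the inverse letter goes back through the edge just used; so the admissible words correspond exactly to the non-backtracking paths of length $\le r$ from $x$ in $G'$. Two such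 paths with the same endpoint would produce a cycle of length $\le2r$. By the girth condition $g\mapsto gx$ is a bijection from the admissible words onto $B_r(x)$.

For example, for $r=1$ we have $\mathcal W=\{\varnothing,1^\pm,2^\pm\}$: a vertex carries its own value and one guess for each of its at most four neighbors.

**Fields.** Let $m=2|\mathcal W|$. A field $u:V\to\mathbb R^m$ has components $u_g(x)\in\mathbb R^2$. Define $(\iota\zeta)_g(x)=\zeta(gx)$ if $g$ is admissible at $x$, and $0$ otherwise. As $\sum_x\sum_{g\text{ adm.}}|\zeta(gx)|^2=\sum_y|B_r(y)||\zeta(y)|^2$, $\|\iota\|^2\le\beta$. Let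
$$\mathrm{Pen}(u)=\sum_x\sum_{\substack{g=ag'\text{ adm. at }x\\|g|\ge1}}|u_{ag'}(x)-u_{g'}(ax)|^2+\sum_x\sum_{g\text{ not adm. at }x}|u_g(x)|^2,$$
$$\mathcal A(u)=\sum_x\sum_{g\text{ adm. at }x}u_\varnothing(x)^TH_{x,gx}u_g(x),$$
with $a$ the first letter of $g$. Let $\Theta$ be the symmetric operator with $\langle\Theta u,u\rangle=\mathcal A(u)+b\,\mathrm{Pen}(u)$, where $b=C_r(A_0^2+1)$ and $C_r=1+r\beta$. The form $\mathcal A$ involves only one vertex at a time, $\mathrm{Pen}$ only neighbors: $\Theta_{xy}=0$ unless $x=y$ or $xy\in E(G')$.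

**Step 1: norm.** *We bound $\Theta$ from above.* The row $(H_{xy})_y$ has norm $\le A_0$, so $|\mathcal A(u)|\le A_0\sum_x|u_\varnothing(x)||u(x)|\le A_0\|u\|^2$. By $|v-w|^2\le2|v|^2+2|w|^2$ the penalties are at most $2\|u\|^2$ (from the terms $u_{ag'}(x)$ and the non-admissible ones) plus $8\|u\|^2$ (a pair $(y,g')$ with $y=ax$ arises from at most four letters $a$). So $\mathrm{Pen}(u)\le10\|u\|^2$ and $\|\Theta\|\le C_0:=A_0+10b$.

**Step 2: consistent fields.** *We transport $\rho$.* We have $\mathrm{Pen}(\iota\zeta)=0$, and since $H$ has propagation $\le r$, $\langle\Theta\iota\zeta,\iota\zeta\rangle=\sum_x\sum_{y\in B_r(x)}\zeta(x)^TH_{xy}\zeta(y)=\langle H\zeta,\zeta\rangle$. So $\iota^T\Theta\iota=H$. For $\hat\rho:=\iota\rho\iota^T\ge0$ we get from (5.1)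
$$\mathrm{Tr}(\Theta\hat\rho)\le-N,\quad\|\hat\rho_{xx}\|\le\sum_{y\in B_r(x)}\mathrm{tr}\rho_{yy}\le\beta/\tau_2,\quad\|\hat\rho\|_{HS}\le\beta N/\sqrt k.\tag{7.1}$$

**Step 3: local positivity.** *If $u$ is supported in a ball of radius $L$, then $\langle\Theta u,u\rangle\ge c_0\|u\|^2$ with $c_0:=\frac1{4\beta}$.* Put $\zeta=u_\varnothing$ and $v=u-\iota\zeta$. Then $v_\varnothing=0$, and $\mathrm{Pen}(u)=\mathrm{Pen}(v)$ because every expression squared in $\mathrm{Pen}$ is linear and vanishes on $\iota\zeta$. For $g=a_1\cdots a_n$ admissible at $x$, telescope along the path and use $v_\varnothing(x_n)=0$: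
$$|v_g(x)|^2\le n\sum_{\nu=1}^n|v_{a_\nu\cdots a_n}(x_{\nu-1})-v_{a_{\nu+1}\cdots a_n}(x_\nu)|^2.$$
A given penalty term is used by at most $\beta$ pairs $(x,g)$, since the pair is determined by the prefix $a_1\cdots a_{\nu-1}$. With the non-admissible components this gives $\|v\|^2\le(r\beta+1)\mathrm{Pen}(v)=C_r\mathrm{Pen}(v)$. Further $\mathcal A(u)\ge\langle H\zeta,\zeta\rangle-A_0\|\zeta\|\|v\|$, and $\zeta$ is supported in a ball of radius $L$. Hence
$$\langle\Theta u,u\rangle\ge\tfrac34\|\zeta\|^2-A_0\|\zeta\|\|v\|+(A_0^2+1)\|v\|^2\ge\tfrac12\|\zeta\|^2+\|v\|^2,$$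
the difference of the last two expressions being $(\frac12\|\zeta\|-A_0\|v\|)^2$. Finally $\|u\|^2\le2\beta\|\zeta\|^2+2\|v\|^2\le4\beta(\frac12\|\zeta\|^2+\|v\|^2)$.

**Constants.** Put $\omega=1-\frac{c_0}{C_0}$, $\kappa_0=1-\omega=\frac{c_0}{C_0}$, $\mu=\max(1,C_0\beta/\tau_2)$, and
$$t=\frac1{2000\,m\mu^2},\qquad\upsilon=t^2\mu^2,\qquad\kappa=\frac t{16}.$$
They depend only on $(r,\delta)$. The constants of Sections 5 and 7 do not depend on $L$ and $g_0$, which have so far only been required to satisfy $L\ge w$, $g_0\ge\max(w,2r+2)$.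

## 8. Local inverses, the tree identity and the Bethe identity

**Step 1: a local substitute for $\Theta^{-1}$.** *Since $\Theta$ need not be invertible, we truncate the Neumann series.* Put $T=1-\Theta/C_0$. As $\|\Theta\|\le C_0$, $\mathrm{spec}(T)\subseteq[0,2]$. Let $J\ge1$ be an integer parameter, $f_0(y)=\sum_{j=0}^{2J}y^j$, and $\mathcal P$ a polynomial with $|\mathcal P-\log f_0|\le2^{-J}$ on $[0,2]$; it exists by Weierstrass, as $f_0\ge1$ there. Fix $L'\ge\max(2J+2,\deg\mathcal P)$ and require $L\ge L'$, $g_0\ge2L'+2$. Every $B=B_{L'}(x)$ induces a tree: an edge of $B$ outside a breadth-first tree would close a cycle of length $\le2L'+1$. By Section 7 the compressions satisfy $c_0\le\Theta_B\le C_0$ and $0\le T_B\le\omega$.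

*Locality.* Write $1_x$ also for the inclusion of the fiber at $x$. For a polynomial $h$ of degree $\le L'$ we have $h(T)1_x=h(T_B)1_x$ with $B=B_{L'}(x)$, because $T^n1_x$ is supported in $B_n(x)\subseteq B$ for $n\le L'$. Consequently $|\mathrm{Tr}\,h(T)|\le Nm\sup_{[0,\omega]}|h|$, and $\mathrm{Tr}\,h(T)\ge0$ if $h\ge0$ on $[0,\omega]$. So traces of polynomials of $T$ do not see the spectrum of $T$ outside $[0,\omega]$.

For $\tau\in[0,1]$ let $\Theta_\tau=C_0(1-\tau T)$ and $f(\tau)=C_0^{-1}f_0(\tau T)$, with $f_x(\tau)=f(\tau)_{xx}$ and $f_e(\tau)\in M_{2m}$ the compression to an edge $e$. Let $e=xy$, $B=B_{L'}(x)$, $G=\Theta_{\tau,B}^{-1}$. Walks of length $\le2J$ starting at $x$ or $y$ stay in $B_{2J+1}(x)\subseteq B$, so $f_e(\tau)$ is the compression of $C_0^{-1}f_0(\tau T_B)$. Since $C_0^{-1}f_0(z)-\frac1{C_0(1-z)}=-\frac{z^{2J+1}}{C_0(1-z)}$, since $C_0(1-\omega)=c_0$, and since $1\le f_0(z)\le\frac1{1-z}$ on $[0,\omega]$,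
$$\|f_e(\tau)-G_e\|\le\vartheta_J:=\omega^{2J+1}/c_0,\qquad C_0^{-1}\le f_e(\tau),G_e\le c_0^{-1}.\tag{8.1}$$
The same holds for $f_x$ and $G_x$. With $\dot f=\frac d{d\tau}f=C_0^{-1}\sum_{j=1}^{2J}j\tau^{j-1}T^j$, the same locality bounds all vertex and edge blocks of $\dot f$ by $C_1:=C_0^{-1}(1-\omega)^{-2}$, because $\sum_jj\omega^j\le(1-\omega)^{-2}$.

**Step 2: the tree identity.** *It recovers a precision matrix from the edge and vertex blocks of its inverse.* For a finite tree $B$ and a positive definite nearest neighbor $\Theta_B$, with $G=\Theta_B^{-1}$,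
$$\Theta_B=\sum_eG_e^{-1}-\sum_x(\deg_B(x)-1)G_x^{-1}\quad\text{(zero-padded)}.\tag{8.2}$$
Example: for the path on three vertices with scalar $\Theta_B=\begin{pmatrix}2&-1&0\\-1&2&-1\\0&-1&2\end{pmatrix}$ one finds $G=\frac14\begin{pmatrix}3&2&1\\2&4&2\\1&2&3\end{pmatrix}$, $G_{12}^{-1}=\begin{pmatrix}2&-1\\-1&\frac32\end{pmatrix}$, $G_{23}^{-1}=\begin{pmatrix}\frac32&-1\\-1&2\end{pmatrix}$, $G_2^{-1}=1$, and the middle entry is $\frac32+\frac32-1=2$.

Proof. Consider the centered Gaussian vector with precision $\Theta_B$, hence covariance $G$. By induction on the number of vertices we show that its density is $\prod_ep_e\prod_xp_x^{1-\deg_B(x)}$ with $p_e,p_x$ the marginal densities. For one vertex this is trivial. Let $v$ be a leaf with neighbor $w$. As $\Theta_B$ couples $v$ only to $w$, the conditional density of $\zeta_v$ given the rest depends only on $\zeta_w$, so it is $p_{vw}/p_w$. The marginal on $B\setminus\{v\}$ has as precision the Schur complement, which differs from the compression of $\Theta_B$ only in the diagonal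 block at $w$. So it is nearest neighbor and positive definite, with the same marginals, and induction applies. Removing $v$ lowers the degree of $w$ by one, so the factor $p_w^{-1}$ restores the exponent $1-\deg_B(w)$, and $p_v$ gets the exponent $0=1-\deg_B(v)$. The marginals have precisions $G_e^{-1}$, $G_x^{-1}$; comparing the quadratic forms in the exponents gives (8.2). $\square$

**Step 3: the identity holds approximately on $G'$.** *We transfer (8.2) from balls to the graph.* Let
$$\Phi_\tau:=\sum_ef_e(\tau)^{-1}-\sum_x(\deg x-1)f_x(\tau)^{-1}\quad\text{(zero-padded, over }G').$$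
Apply (8.2) to $\Theta_{\tau,B}$, $B=B_{L'}(x)$, and read off the blocks at the center $x$ and at the edges $xy$; there $\Theta_{\tau,B}$ agrees with $\Theta_\tau$, and $\deg_B(x)=\deg x$. By (8.1), $\|f_e^{-1}-G_e^{-1}\|\le\|f_e^{-1}\|\|f_e-G_e\|\|G_e^{-1}\|\le C_0^2\vartheta_J$, and likewise at $x$. Since $\deg x\le4$, $\Phi_\tau-\Theta_\tau$ is nearest neighbor with
$$\|(\Phi_\tau-\Theta_\tau)_{xx}\|\le7C_0^2\vartheta_J,\qquad\|(\Phi_\tau-\Theta_\tau)_{xy}\|\le C_0^2\vartheta_J\quad(xy\in E(G')).\tag{8.3}$$

**Step 4: the Bethe identity.** *We compare $\log\det$ of the local inverse with a sum over edges and vertices.* Let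
$$\Psi(\tau)=\sum_e\log\det f_e(\tau)-\sum_x(\deg x-1)\log\det f_x(\tau),\qquad\Lambda(\tau)=-Nm\log C_0+\sum_{j=1}^{2J+1}\frac{\tau^j}j\mathrm{Tr}\,T^j.$$
Since $f(0)=C_0^{-1}$ and $2|E|-\sum_x(\deg x-1)=N$, $\Psi(0)=-Nm\log C_0=\Lambda(0)$. Next, $\Psi'(\tau)=\mathrm{Tr}(\Phi_\tau\dot f)$, and by (8.3), with at most $4$ neighbors per vertex, $|\Psi'(\tau)-\mathrm{Tr}(\Theta_\tau\dot f)|\le(7+4)mC_0^2\vartheta_JC_1N$. Moreover
$$\mathrm{Tr}(\Theta_\tau\dot f)=\mathrm{Tr}\Bigl[(1-\tau T)\sum_{j=1}^{2J}j\tau^{j-1}T^j\Bigr]=\mathrm{Tr}\Bigl[\sum_{j=1}^{2J}\tau^{j-1}T^j-2J\tau^{2J}T^{2J+1}\Bigr]=\Lambda'(\tau)-(2J+1)\tau^{2J}\mathrm{Tr}\,T^{2J+1}.$$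
By locality $|\mathrm{Tr}\,T^{2J+1}|\le Nm\omega^{2J+1}$. Integrating over $[0,1]$, $|\Psi(1)-\Lambda(1)|\le N[11mC_0^2\vartheta_JC_1+(2J+1)m\omega^{2J+1}]$.

Put $Q:=f(1)=C_0^{-1}f_0(T)$. As $f_0\ge1$ on $[0,2]$, $Q\ge C_0^{-1}>0$ *globally*, although $\Theta$ may be negative somewhere. On $[0,\omega]$ we have $f_0(y)=\frac{1-y^{2J+1}}{1-y}$, so
$$\Bigl|\log f_0(y)-\sum_{j=1}^{2J+1}\frac{y^j}j\Bigr|\le a_J:=-\log(1-\omega^{2J+1})+\frac{\omega^{2J+2}}{1-\omega}.$$
The polynomial $\mathcal P(y)-\sum_{j\le2J+1}y^j/j$ has degree $\le L'$ and is at most $2^{-J}+a_J$ in modulus on $[0,\omega]$. By the choice of $\mathcal P$ on all of $[0,2]$, then by locality,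
$$\log\det Q\ge-Nm\log C_0+\mathrm{Tr}\,\mathcal P(T)-Nm2^{-J}\ge\Lambda(1)-Nm(2\cdot2^{-J}+a_J).$$
Altogether, with $e_J=11mC_0^2\vartheta_JC_1+(2J+1)m\omega^{2J+1}+m(2\cdot2^{-J}+a_J)\to0$ as $J\to\infty$,
$$\log\det Q\ge\Psi(1)-e_JN.\tag{8.4}$$

**Step 5: normalization.** *We rescale so that vertex blocks become $1$ and the edges carry matrices $R_e$ as in (R3).* Let $D=\mathrm{diag}(D_x)$, $D_x=Q_{xx}^{1/2}$, so $C_0^{-1}\le D_x^2\le c_0^{-1}$. For $e=xy$ let
$$K_e=(D_x\oplus D_y)^{-1}Q_e(D_x\oplus D_y)^{-1}=\begin{pmatrix}1&R_e\\R_e^T&1\end{pmatrix}.$$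
By (8.1), $K_e\ge c_0/C_0=\kappa_0$, so $\|R_e\|\le1-\kappa_0=\omega$. Each vertex $x$ lies on $\deg x$ edges, so $\sum_e\log\det K_e=\sum_e\log\det Q_e-\sum_x\deg x\log\det Q_{xx}=\Psi(1)-\sum_x\log\det Q_{xx}$. By (8.4),
$$\log\det(D^{-1}QD^{-1})\ge\sum_e\log\det K_e-e_JN.\tag{8.5}$$

**Step 6: discretization.** *We replace $R_e$ by matrices from a finite list, so that (4.1) applies.* Let $\mathcal R\ni0$ be a finite $\varsigma$-dense subset of $\{R\in M_m(\mathbb R):\|R\|\le\omega\}$. Choose $\tilde R_e\in\mathcal R$ with $\|R_e-\tilde R_e\|\le\varsigma$. Let $\tilde K_e=K_{\tilde R_e}\ge\kappa_0$ and $\tilde\Theta=1+\sum_e(\tilde K_e^{-1}-1)$ (zero-padded). Since $D_xQ_{xx}^{-1}D_x=1$,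
$$D\Phi_1D=\sum_eK_e^{-1}-\sum_x(\deg x-1)1_x=1+\sum_e(K_e^{-1}-1),$$
and $\Theta_1=\Theta$. With $\|\tilde K_e^{-1}-K_e^{-1}\|\le\varsigma/\kappa_0^2$, $\|D_x\|^2\le c_0^{-1}$ and (8.3): the operator $\tilde\Theta-D\Theta D=(\tilde\Theta-D\Phi_1D)+D(\Phi_1-\Theta)D$ is nearest neighbor with diagonal blocks of norm $\le\frac{7C_0^2\vartheta_J}{c_0}+\frac{4\varsigma}{\kappa_0^2}$ and off-diagonal blocks of norm $\le\frac{C_0^2\vartheta_J}{c_0}+\frac\varsigma{\kappa_0^2}$. Integrating $\mathrm{Tr}(K^{-1}dK)$ along the segment from $K_e$ to $\tilde K_e$, where $K\ge\kappa_0$, gives $|\log\det K_e-\log\det\tilde K_e|\le2m\varsigma/\kappa_0$. Finally $\frac12\le\tilde K_e^{-1}\le\frac1{\kappa_0}$ gives $\|\tilde K_e^{-1}-1\|\le1/\kappa_0$. Each vertex lies on at most $4$ edges, so comparing quadratic forms $\|\tilde\Theta\|\le1+4/\kappa_0$.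

**Choice of $J$, $\varsigma$, $l$.** Take $J$ with $e_J+22mC_0^2\vartheta_J/c_0\le t/4$, then $\varsigma$ with $16m\varsigma/\kappa_0^2+4m\varsigma/\kappa_0\le t/4$. This fixes $\mathcal R,\mathcal P,L'$, and we set $L=\max(w,L')$, $g_0=\max(w,2r+2,2L'+2)$. Next fix $l$ with
$$l\ge\frac{400}t,\qquad\frac{tl}8\ge2\log|\mathcal R|+5.\tag{8.6}$$
The numbers $k$ and then $N_0$ are chosen below, depending on all of these.

## 9. The Gaussian test field and its likelihood

Let $\Gamma=D^{-1}(Q+t\hat\rho)D^{-1}>0$. Let $\eta=(\eta^1,\dots,\eta^l)$ be $l$ independent copies of the centered Gaussian field on $\ell^2(V;\mathbb R^m)$ with covariance $\Gamma$, with joint density $p$. By (7.1), $\Gamma_{xx}=1+tM_x$ with $0\le M_x\le C_0\beta/\tau_2\le\mu$. As $\Gamma\ge0$, all blocks of $\Gamma$ have norm $\le1+t\mu\le\frac32$. As $Q$ is a polynomial of degree $2J$ in the nearest neighbor operator $T$, $\Gamma_{xy}=tD_x^{-1}\hat\rho_{xy}D_y^{-1}$ for $d(x,y)>2J$.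

For an edge $(x,s)$ of $G_\sigma$ lying in $G'$ let $R_s(x)=\tilde R_e$ (blocks ordered $x,\sigma_sx$). For edges not in $G'$ let $R_s(x)=0$, so $q_{R_s(x)}=1$. This $\mathbf R$ has entries in $\mathcal R$. Let $W=W_{\sigma,\mathbf R}$. It is a product over the copies, and the factor of the $\alpha$-th copy is
$$(2\pi)^{-Nm/2}\prod_e\det\tilde K_e^{-1/2}\ \mathrm e^{-\frac12\langle\tilde\Theta\eta^\alpha,\eta^\alpha\rangle}\qquad(\text{product over the edges of }G').$$

**Step 1: the mean of $\log(W/p)$.** *This is where the negative direction $\hat\rho$ pays.* The expectation under $p$ is $l\Lambda_1$, where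
$$2\Lambda_1=-\sum_e\log\det\tilde K_e+\log\det\Gamma-\mathrm{Tr}(\tilde\Theta\Gamma)+Nm.$$
Here $\log\det\Gamma\ge\log\det(D^{-1}QD^{-1})$, because $\hat\rho\ge0$. Next, $\Theta Q=(1-T)f_0(T)=1-T^{2J+1}$ and $\mathrm{Tr}\,T^{2J+1}\ge0$ by locality; with (7.1),
$$\mathrm{Tr}(D\Theta D\,\Gamma)=\mathrm{Tr}(\Theta Q)+t\,\mathrm{Tr}(\Theta\hat\rho)\le Nm-tN.$$
We replace $\tilde\Theta$ by $D\Theta D$ using $|\mathrm{tr}(XX')|\le m\|X\|\|X'\|$ blockwise: blocks of $\Gamma$ have norm $\le2$ and there are at most $4$ neighbors per vertex, so the cost is at most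
$$Nm\cdot2\Bigl[\tfrac{7C_0^2\vartheta_J}{c_0}+\tfrac{4\varsigma}{\kappa_0^2}+4\Bigl(\tfrac{C_0^2\vartheta_J}{c_0}+\tfrac\varsigma{\kappa_0^2}\Bigr)\Bigr]=N\Bigl[\tfrac{22mC_0^2\vartheta_J}{c_0}+\tfrac{16m\varsigma}{\kappa_0^2}\Bigr].$$
Replacing $\tilde K_e$ by $K_e$ costs at most $2N\cdot2m\varsigma/\kappa_0$. With (8.5) and the choice of $J,\varsigma$,
$$2\Lambda_1\ge tN-N\Bigl[e_J+\tfrac{22mC_0^2\vartheta_J}{c_0}\Bigr]-N\Bigl[\tfrac{16m\varsigma}{\kappa_0^2}+\tfrac{4m\varsigma}{\kappa_0}\Bigr]\ge\tfrac t2N,\qquad\text{so}\quad\Lambda_1\ge\tfrac t4N.\tag{9.1}$$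

**Step 2: the variance.** *We show that $\log(W/p)$ is close to its mean; this uses that $k$ is large.* Write $\eta^\alpha=\Gamma^{1/2}\mathbf g^\alpha$ with independent standard Gaussian vectors $\mathbf g^\alpha$. Up to a constant, $\log(W/p)=\frac12\sum_\alpha\langle Z\mathbf g^\alpha,\mathbf g^\alpha\rangle$ with $Z=1-\Gamma^{1/2}\tilde\Theta\Gamma^{1/2}$. Diagonalize $Z$; the square of a standard Gaussian variable has variance $2$, so each summand $\frac12\langle Z\mathbf g^\alpha,\mathbf g^\alpha\rangle$ has variance $\frac12\|Z\|_{HS}^2$. Since $\|\Gamma^{1/2}\tilde\Theta\Gamma^{1/2}\|_{HS}^2=\mathrm{Tr}((\tilde\Theta\Gamma)^2)\le\|\tilde\Theta\Gamma\|_{HS}^2$,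
$$\mathrm{Var}\log(W/p)=\tfrac l2\|Z\|_{HS}^2\le l\bigl(Nm+\|\tilde\Theta\|^2\|\Gamma\|_{HS}^2\bigr),$$
with $\|\tilde\Theta\|\le1+4/\kappa_0$ and $\|\Gamma\|_{HS}\le C_0(\sqrt{Nm}\,\|Q\|+t\beta N/\sqrt k)$, $\|Q\|\le C_0^{-1}(2J+1)2^{2J}$. So the variance is at most $l(C'N+C''N^2/k)$, where $C',C''$ depend only on the constants fixed so far, not on $N,k$. If $k\ge8lC''$ and $N\ge8lC'$, it is $\le N^2/4$, and Chebyshev's inequality gives
$$\mathbb P\bigl(\log(W/p)\ge l\Lambda_1-N\bigr)\ge\tfrac34.\tag{9.2}$$

## 10. Most pairs of vertices are nearly independent, and the contradiction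

We show $\mathbb P(\eta\in\mathrm{Good}(\mathbf R))\ge\frac34$. Call $y$ *exceptional* for $x$ if $d(x,y)\le2J$ or $\|tD_x^{-1}\hat\rho_{xy}D_y^{-1}\|>\upsilon$. Let $\varepsilon_x$ be the fraction of exceptional $y\in V$. As $\|tD_x^{-1}\hat\rho_{xy}D_y^{-1}\|\le tC_0\|\hat\rho_{xy}\|$ and $\sum_{x,y}\|\hat\rho_{xy}\|^2\le\|\hat\rho\|_{HS}^2\le\beta^2N^2/k$,
$$\frac1N\sum_x\varepsilon_x\le\bar\varepsilon:=\frac{t^2C_0^2\beta^2}{k\upsilon^2}+\frac{\beta_{2J}}N.$$

**Step 1: non-exceptional pairs.** *We show $\mathbb E\,q_R$ exceeds $1$ only to second order in $t$.* Let $R\in\mathcal R$ and $K=K_R=1+\hat R$. The vector $(\eta_x^\alpha,\eta_y^\alpha)$ has covariance $1+\Delta$, where $\Delta$ has diagonal blocks $tM_x,tM_y$ and off-diagonal blocks of norm $\le\upsilon$. So $\|\Delta\|\le t\mu+\upsilon\le\frac12$. Recall that $\mathbb E\,\mathrm e^{-\frac12\xi^TA\xi}=\det(1+CA)^{-1/2}$ for a centered Gaussian $\xi$ of covariance $C>0$, provided $C^{-1}+A>0$. Here $A=K^{-1}-1\ge-\frac12$ and $(1+\Delta)^{-1}\ge\frac23$, so this applies.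 Multiplying the matrix $1+(1+\Delta)(K^{-1}-1)$ on the right by $K$ gives $K+(1+\Delta)(1-K)=1+\Delta(1-K)$, so
$$\mathbb E\,q_R(\eta_x^\alpha,\eta_y^\alpha)=\bigl[\det K\,\det(1+(1+\Delta)(K^{-1}-1))\bigr]^{-1/2}=\det(1-\Delta\hat R)^{-1/2}.$$
Because $\hat R$ is off-diagonal, only the off-diagonal blocks of $\Delta$ enter $\mathrm{Tr}(\Delta\hat R)$, and $|\mathrm{Tr}(\Delta\hat R)|\le2m\upsilon$: this is the cancellation announced in Section 6. The matrix $\Delta\hat R$ has size $2m$ and norm $\le\|\Delta\|\le\frac12$, so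
$$\bigl|\log\det(1-\Delta\hat R)+\mathrm{Tr}(\Delta\hat R)\bigr|\le2m\sum_{n\ge2}\frac{\|\Delta\|^n}n\le2m\|\Delta\|^2.$$
Hence, as $t\mu\le1$, $\mathbb E\,q_R(\eta_x^\alpha,\eta_y^\alpha)\le\exp(m\upsilon+m(t\mu+\upsilon)^2)\le\mathrm e^{5mt^2\mu^2}$. The copies are independent, so $\mathbb E\,q_R(\eta_x,\eta_y)\le\mathrm e^{5lmt^2\mu^2}=\mathrm e^{lt/400}$ by the choice of $t$.

**Step 2: exceptional pairs.** *A crude pointwise bound suffices, because there are few.* For $\xi=(a,b)$, minimizing over $a$ shows $\xi^TK^{-1}\xi\ge|b|^2$ (the block of $K$ at $b$ is $1$). So $q_R(a,b)\le\det K^{-1/2}\mathrm e^{|a|^2/2}\le\kappa_0^{-m}\mathrm e^{|a|^2/2}$. Thus the exceptional $y$ contribute at most $v_x:=\varepsilon_x\kappa_0^{-ml}\mathrm e^{|\eta_x|^2/2}$ to $\frac1N\sum_yq_{R_s(x)}(\eta_x,\eta_y)$. Now $\log(1+v)\le\sqrt v$, and since $1-\frac12\Gamma_{xx}\ge\frac14$, $\mathbb E\,\mathrm e^{|\eta_x|^2/4}=\det(1-\frac12\Gamma_{xx})^{-l/2}\le2^{ml}$. So $\mathbb E\log(1+v_x)\le\sqrt{\varepsilon_x}\,(2/\kappa_0)^{ml}$.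

**Step 3: $\Xi_s$ is small.** *We combine the two kinds of pairs.* Let $u_x$ be the contribution of the non-exceptional $y$, so $\mathbb Eu_x\le\mathrm e^{lt/400}$. Use $\log(1+u+v)\le\log(1+u)+\log(1+v)$, Jensen's inequality $\mathbb E\log(1+u_x)\le\log(1+\mathbb Eu_x)\le\log2+lt/400$, and $\sum_x\sqrt{\varepsilon_x}\le N\sqrt{\bar\varepsilon}$. Then
$$\mathbb E\,\Xi_s\le N\Bigl[\log2+\frac{lt}{400}+\sqrt{\bar\varepsilon}\,(2/\kappa_0)^{ml}\Bigr]\le N\Bigl[\log2+1+\frac{lt}{400}\Bigr]\le\frac t{128}lN=\frac\kappa8lN.$$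
The second inequality holds if $k$ and then $N$ are so large that $\sqrt{\bar\varepsilon}(2/\kappa_0)^{ml}\le1$. The third uses $lt/400\ge1$ from (8.6) and $(\log2+2)/400<1/128$. As $\Xi_s\ge0$, Markov's inequality gives $\mathbb P(\Xi_s>\kappa lN)\le\frac18$ for $s=1,2$, so $\mathbb P(\mathrm{Good}(\mathbf R))\ge\frac34$.

**Step 4: contradiction.** *We integrate $W$ over the event where both estimates hold.* Fix $k$ and then $N_0$ large enough for Section 9 and Step 3. For $N\ge N_0$ the event in (9.2) and $\mathrm{Good}(\mathbf R)$ hold simultaneously with probability $\ge\frac12$. By (9.1),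
$$\mathcal I(\sigma,\mathbf R)=\int_{\mathrm{Good}(\mathbf R)}W\,d\eta\ \ge\ \mathbb E_p\bigl[1_{\mathrm{Good}(\mathbf R)}1_{\{\log(W/p)\ge l\Lambda_1-N\}}W/p\bigr]\ \ge\ \tfrac12\mathrm e^{l\Lambda_1-N}\ \ge\ \tfrac12\mathrm e^{N(tl/4-1)}.$$
By (8.6),
$$\frac{tl}4-1-\log2>2\log|\mathcal R|+3+\frac{tl}8=2\log|\mathcal R|+3+2\kappa l.$$
So $\mathcal I(\sigma,\mathbf R)\ge\mathrm e^{N(2\log|\mathcal R|+3+2\kappa l)}$, contradicting $\sigma\in\mathcal E(m,l,\mathcal R,\kappa)$.

**Order of the constants.** They were chosen in the order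

1. $w,\epsilon,\tau_1,\tau_2$ (Section 5);
2. $m,A_0,b,C_0,c_0,\omega,\mu,t,\upsilon,\kappa$ (Section 7; $A_0$ was defined in Section 5);
3. $J,\varsigma,\mathcal R,\mathcal P,L',L,g_0$, then $l$ (Section 8);
4. $k$, then $N_0$ (Sections 9 and 10),

and each depends only on $(r,\delta)$. This proves Proposition 2, hence Proposition 1 and Theorem A: for this $X$ the algebra $C_u^*(X)$ is not nuclear, and it has the ideal property. $\blacksquare$
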